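# Lower bounds for $\|p'\|_{L^q(\partial K)}$ when all zeros of $p$ lie in the convex domain $K$

## 1. Convex domains, normals, polynomials with zeros inside, harmonic measure

We identify $\mathbb C$ with $\mathbb R^2$ and write $\langle a,b\rangle=\mathrm{Re}(a\bar b)$ for the real scalar product.

**Definition 1 (domain, diameter, minimal width).** A compact convex domain $K\Subset\mathbb C$ is a compact convex set with nonempty interior. A supporting line of $K$ is a line that meets $K$ and has $K$ on one side. The diameter is $d=d_K=\max_{a,b\in K}|a-b|$. The minimal width $w=w_K$ is the smallest distance between two parallel supporting lines.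

Example. A disc of radius $R$ has $d=w=2R$. The rectangle $[-\frac12,\frac12]\times[0,h]$ with $0<h\le1$ has $d=\sqrt{1+h^2}$ and $w=h$. A triangle has as minimal width its smallest altitude, which is the altitude on a longest side. Always $w\le d$.

**Definition 2 (regular point, inner normal, height).** A point $z\in\partial K$ is regular if only one supporting line $\ell_z$ passes through it. For regular $z$ let $\nu_z$ be the unit normal of $\ell_z$ pointing to the side of $K$, and put $D_z(v)=\langle v-z,\nu_z\rangle$. So $D_z\ge0$ on $K$, and $D_z(v)\le|v-z|$.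

Example. For the rectangle above, $z=0$ is regular, $\nu_0=i$ and $D_0(x+iy)=y$. The four corners are the only non-regular points.

We recall from convex geometry: all but countably many boundary points are regular; if $\zeta(s)$ is the counterclockwise arc length parametrization of $\partial K$, then $\zeta'$ exists at regular points, $\nu_\zeta=i\zeta'$, and the argument of $\nu_\zeta$ is monotone in $s$. In particular $\zeta\mapsto\nu_\zeta$ is a Borel map. If $K_1\subset K_2$ are convex, the perimeter of $K_1$ is at most that of $K_2$. The perimeter $\mathcal L$ of $K$ is $\int_0^\pi(\text{width in direction }\theta)\,d\theta\le\pi d$, and $\mathcal L\ge2d$ because $\partial K$ consists of two arcs joining the endpoints of a diameter.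

**Definition 3 (polynomials and norms).** For $n\ge1$ let $\mathcal P_n$ be the set of complex polynomials of degree exactly $n$, and $\mathcal P_n(K)$ the set of $p\in\mathcal P_n$ whose $n$ roots all lie in $K$. For $1\le q<\infty$ put
$$\|f\|_{L^q(\partial K)}=\Big(\int_{\partial K}|f(z)|^q\,|dz|\Big)^{1/q},$$
with $|dz|$ arc length, and $\|f\|_{L^\infty(\partial K)}=\max_{\partial K}|f|$. For polynomials the latter equals $\max_K|f|$ by the maximum principle.

Example. For the rectangle, $(z^2-\frac14)^k$ belongs to $\mathcal P_{2k}(K)$: its zeros are the corners $\pm\frac12$.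

**Definition 4 (harmonic measure).** For $y\in\mathrm{int}\,K$, $\omega_y$ is the probability measure on $\partial K$ such that for continuous $f$ on $\partial K$ the function $y\mapsto\int f\,d\omega_y$ is harmonic in $\mathrm{int}\,K$ and has boundary values $f$.

Example. In a disc, the harmonic measure at the center is normalized arc length.

We recall that on a convex domain this Dirichlet problem is solvable; that for a bounded Borel $f$ the function $\int f\,d\omega_y$ is harmonic and tends to $f(\zeta_0)$ as $y\to\zeta_0$ whenever $f$ is continuous at $\zeta_0\in\partial K$; and that a function $h$ continuous on $K$ and subharmonic in $\mathrm{int}\,K$ satisfies $h(y)\le\int h\,d\omega_y$. The functions $|p|^q$ are of this kind. We also use the minimum principle in this form: a harmonic function on a bounded open set with $\liminf\ge0$ at every boundary point is $\ge0$.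

Finally, Markov's inequality: on a segment of length $\ell$, a complex polynomial of degree $n$ satisfies $|p'|\le\frac{2n^2}\ell\max|p|$.

## 2. The conjectured inequality with the factor $w/d^2$

The derivative of a polynomial can be small compared with the polynomial. If all zeros lie in $K$, how small can $p'$ be on $\partial K$, in the $L^q$ sense? Two results are known. For $q=\infty$, every $p\in\mathcal P_n(K)$ satisfies $\|p'\|_{L^\infty(\partial K)}\ge c\frac w{d^2}n\|p\|_{L^\infty(\partial K)}$ with an absolute $c>0$. For every $q\ge1$, $n\ge2$, $p\in\mathcal P_n(K)$ one has $\|p'\|_{L^q(\partial K)}\ge c_K\frac n{\log n}\|p\|_{L^q(\partial K)}$, where $c_K>0$ depends only on $K$. The following conjecture appears in Polina Yu. Glazyrina, Szilárd Gy. Révész, "Turán-Erőd type converse Markov inequalities on general convex domains of the plane in $L^q$", arXiv:1805.04822 (2018).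

**Conjecture.** There exists an absolute constant $c>0$ such that for all compact convex domains $K\Subset\mathbb C$, all $n\ge1$, all $q\in[1,\infty]$ and all $p\in\mathcal P_n(K)$,
$$\|p'\|_{L^q(\partial K)}\ge c\,\frac w{d^2}\,n\,\|p\|_{L^q(\partial K)}.\tag{1}$$

Is it true? We shall prove that it is, and that the order is right for every $K$ once $n$ is large.

**Theorem 1.** For every compact convex domain $K$, all $n\ge1$, $q\in[1,\infty]$ and $p\in\mathcal P_n(K)$,
$$\|p'\|_{L^q(\partial K)}\ge10^{-15}\,\frac w{d^2}\,n\,\|p\|_{L^q(\partial K)}.$$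
Moreover, if $n\ge10^8$ and $1\le q<\infty$, the set $\{z\in\partial K:|p'(z)|\ge10^{-8}\frac w{d^2}n|p(z)|\}$ carries at least the fraction $6\cdot10^{-7}$ of $\int_{\partial K}|p|^q|dz|$.

**Theorem 2.** There is an absolute constant $C_1$ such that for every $K$ and every $n\ge C_1\frac{d^2}{w^2}\log\frac{ed}w$ there is one $p\in\mathcal P_n(K)$ with $\|p'\|_{L^q(\partial K)}\le200\,\frac w{d^2}\,n\,\|p\|_{L^q(\partial K)}$ for all $q\in[1,\infty]$.

## 3. Degree one, the disc, and a rectangle

*Degree one.* If $p(z)=z-a$ with $a\in K$, then $|p'|=1$ and $|p|\le d$ on $\partial K$, so $\|p'\|_q\ge\frac1d\|p\|_q\ge\frac w{d^2}\|p\|_q$.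

*The logarithmic derivative.* At a regular $z$ with $p(z)\ne0$ we have $\frac{p'}p(z)=\sum_j\frac1{z-z_j}$, where $z_1,\dots,z_n$ are the zeros. Multiply by $-\nu_z$ and take real parts. Since $\mathrm{Re}\frac{\nu}{v}=\frac{\langle v,\nu\rangle}{|v|^2}$,
$$\mathrm{Re}\Big(-\nu_z\frac{p'(z)}{p(z)}\Big)=\sum_j\frac{D_z(z_j)}{|z_j-z|^2}\ge0.\tag{2}$$
All terms have one sign, so no cancellation occurs in the normal direction.

*The disc.* Let $K$ have center $c$ and radius $R$. For $v\in K$, $|v-c|^2\le R^2$ reads $|v-z|^2-2\langle v-z,c-z\rangle\le0$. Since $\nu_z=(c-z)/R$, this says $D_z(v)/|v-z|^2\ge\frac1{2R}$. By (2), $|p'(z)|\ge\frac n{2R}|p(z)|=\frac w{d^2}n|p(z)|$ at every boundary point. So (1) holds with $c=1$, pointwise.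

*The rectangle.* The sensible first approach is to hope for such a pointwise bound on every $K$. It stops working on the first domain with a flat side. Take $K=[-\frac12,\frac12]\times[0,h]$, $0<h\le1$, $n=2k$ and $p=(z^2-\frac14)^k$. At $z=0$ every term of (2) is zero, because the zeros lie on $\ell_0$; the tangential contributions of $\frac12$ and $-\frac12$ cancel; and indeed $p'(0)=0\ne p(0)$. In general $|p'/p|=n|z|/|z^2-\frac14|$. With $\varepsilon=10^{-8}$, let us find where $|p'|<\varepsilon\frac w{d^2}n|p|=\varepsilon\frac h{1+h^2}n|p|$. On the bottom side this is the interval $|x|/(\frac14-x^2)<\varepsilon h/(1+h^2)$ around $0$. On the top side $|z|\ge h$ and $|z^2-\frac14|\le|z|^2+\frac14\le\frac12+h^2$, so $|p'/p|\ge nh/(\frac12+h^2)\ge nh/(1+h^2)$. On the vertical sides $|z|\ge\frac12$, so at the points that are not zeros of $p$ we have $|p'/p|\ge n/(1+2h^2)\ge\varepsilon nh/(1+h^2)$. So the bad points form a short interval around $0$.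

For finite $q$ we must show that such points do not carry most of $\int|p|^q$. In the rectangle we see why: on the chord from $0$ into $K$, $|p(it)|=(\frac14+t^2)^k$ increases in $t$, and at the other end $ih$ the derivative is large. The bad point $0$ is dominated by the good point $ih$.

## 4. From bad points along chords: three obstacles and how to pass them

Call a regular boundary point bad if $|p'|<\varepsilon\frac w{d^2}n|p|$, and let $G$ be the set of the other boundary points. The strategy is to send each bad point $z$ along a chord and show that $|p|$ does not decrease. Before the proof, here are the places where the simplest version fails.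

*The perpendicular chord gains too little.* Let $K$ be the triangle with vertices $0,1,1+i$. Take $z=\rho\in(0,\frac14)$ and $p=(\,\cdot-1)^{n-1}(\,\cdot-\rho+\delta)$ with $\delta=\frac{1-\rho}{n-1}$ and $\delta\le\rho$. Then $\frac{p'}p(\rho)=\frac1\delta-\frac{n-1}{1-\rho}=0$. On the perpendicular chord $\rho+it$, $0\le t\le\rho$,
$$\frac{|p(\rho+it)|}{|p(\rho)|}=\Big(1+\frac{t^2}{(1-\rho)^2}\Big)^{(n-1)/2}\Big(1+\frac{t^2}{\delta^2}\Big)^{1/2}\le e^{n\rho^2}(1+2n\rho),$$
since $\frac12(1-\rho)^{-2}\le\frac89$ and $\frac\rho\delta\le\frac43n\rho$. For $\rho=n^{-1/2}$ this is at most $e(1+2\sqrt n)$. If instead we tilt the ray by a fixed small angle $\tau$ to the left, away from the bulk of $K$, the factor $|\,\cdot-1|^{n-1}$ alone is multiplied by at least $(1+t\sin\tau)^{n-1}$, because $1-\rho+t\sin\tau\ge(1-\rho)(1+t\sin\tau)$. For $t$ of the order $n^{-1/2}$ this is exponential in $\sqrt n$. So we tilt: zeros on the far side then recede at first order in $t$. Zeros on the near side get closer at first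 order, but convexity shows that they cannot be far away compared with the chord, and then the quadratic term wins.

*One direction can focus many points into one.* Let $K$ be the sector $\{re^{i\theta}:0\le r\le1,\ 0\le\theta\le\frac\pi3\}$. From each point of the open circular arc the normal chord ends at $0$. So a bound for $\int|p|^q$ at the starting points by $\int|p|^q$ at the endpoints is impossible with one fixed direction. We shall average over a range of tilts, of length comparable with $w$.

*The endpoint can be bad again.* If the endpoint of the chord is bad, we have bounded one bad value by another. For long chords the gain is so large that this does not matter. There, however, the endpoint may be close to a zero, so we compare with an average along the chord and bring it back to $\partial K$ by harmonic measure. For short chords the gain may be no more than a constant. The key is then that a chord with two bad ends forces almost all zeros to cluster near the intersection of the two supporting lines,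 and that this yields a very large gain after all.

## 5. Normalization, small degrees, and negligible points

*Scaling.* Put $\tilde p(z)=p(dz)$ on $K/d$. Then $\|\tilde p\|_q=d^{-1/q}\|p\|_q$, $\|\tilde p'\|_q=d^{1-1/q}\|p'\|_q$, and $K/d$ has diameter $1$ and width $w/d$. The inequalities of both theorems for $K/d$ are those for $K$, and the set in Theorem 1 scales accordingly. So from now on $d=1$. Then $w\le1$ and $2\le\mathcal L\le\pi$. For $a\in\mathbb C$, $r>0$,
$$\partial K\cap\{|y-a|\le r\}\ \text{ has length at most }\ 2\pi r,\tag{3}$$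
because it is part of the boundary of the convex set $K\cap\{|y-a|\le r\}$. (If that set has no interior, it is at most a point.) We take $p$ monic, with zeros $z_1,\dots,z_n$ listed with multiplicity, write $\|\cdot\|_q$ for the norm of $L^q(\partial K)$, and fix
$$\kappa=\tfrac1{100},\quad\varepsilon=10^{-8},\quad N=\tfrac1{24\varepsilon},\quad M=700,\quad w_0=\tfrac1M,\quad\tau_0=\kappa w,\quad T=[\tau_0,2\tau_0].$$
So $\tau\le0.02w\le0.02$ for $\tau\in T$. Here $\varepsilon$ measures badness, $T$ is the range of tilts, and $N$ separates long from short chords.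

**Lemma 1 (small degrees).** For all $n\ge1$ and $q\in[1,\infty]$: $\|p\|_q\le2\pi\|p'\|_q$.

*Proof.* The purpose is to reduce to large $n$. If $p$ has a zero on $\partial K$, then $|p|\le\int_{\partial K}|p'||dz|$ on $\partial K$. Otherwise all zeros are interior and $p(\partial K)$ winds $n\ge1$ times around $0$, so there are $a,b\in\partial K$ with $\mathrm{Re}\,p(a)=0=\mathrm{Im}\,p(b)$. Then
$$|p(z)|\le|\mathrm{Re}(p(z)-p(a))|+|\mathrm{Im}(p(z)-p(b))|\le2\int_{\partial K}|p'||dz|.$$
By Hölder, $\|p\|_q\le2\mathcal L^{1/q}\|p'\|_1\le2\mathcal L^{1/q}\mathcal L^{1-1/q}\|p'\|_q=2\mathcal L\|p'\|_q\le2\pi\|p'\|_q$. $\square$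

Hence for $n<10^8$ we have $\|p'\|_q\ge\frac1{2\pi}\|p\|_q\ge\frac1{2\pi\cdot10^8}wn\|p\|_q$, and Theorem 1 holds. The case $q=\infty$ follows from $q<\infty$ by letting $q\to\infty$, as the constant does not depend on $q$. So in Sections 5 to 11, from here on, $n\ge10^8=1/\varepsilon$ and $1\le q<\infty$ (Lemmas 2 and 3 hold for every $n\ge1$).

**Lemma 2.** $\|p\|_\infty^q\le8n^22^q\|p\|_q^q$.

*Proof.* Each $z\in K$ is an endpoint of a segment in $K$ of length $\ge\frac12$: go to the farther endpoint of a diameter. Markov's inequality on it gives $|p'(z)|\le4n^2\|p\|_\infty$. Start at a maximum point of $|p|$ on $\partial K$ and follow $\partial K$ over length $\frac1{8n^2}<\mathcal L$: there $|p|\ge\|p\|_\infty-4n^2\cdot\frac1{8n^2}\|p\|_\infty=\frac12\|p\|_\infty$. So $\|p\|_q^q\ge\frac1{8n^2}2^{-q}\|p\|_\infty^q$. $\square$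

**Lemma 3.** $\|p\|_\infty\ge e^{-1.7n}$.

*Proof.* Let $\sigma$ be a diameter, a segment of length $1$. For $v\in\mathbb C$ the distance $|s-v|$ is at least the distance from $s$ to the projection of $v$ on the line of $\sigma$, so the mean of $\log|s-v|$ over $\sigma$ is at least $\int_{-1/2}^{1/2}\log|t|\,dt=\log\frac12-1>-1.7$. Sum over the zeros: the mean of $\log|p|$ on $\sigma$ exceeds $-1.7n$. $\square$

**Negligible points.** Let $B_0=\{z\in\partial K:|p(z)|\le e^{-n}\|p\|_\infty\}$. By Lemma 2,
$$\int_{B_0}|p|^q|dz|\le\pi e^{-nq}\|p\|_\infty^q\le8\pi n^2(2e^{-n})^q\|p\|_q^q\le\tfrac18\|p\|_q^q.\tag{4}$$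

## 6. Angles seen from a point, and a majorant for harmonic measure

Two tools are needed: the derivative of the angle under which the boundary is seen, for changes of variables, and an upper bound for harmonic measure, for transporting values from the interior to $\partial K$.

*Angles.* Let $y\in K$ and $\zeta\in\partial K\setminus\{y\}$. The function $\arg(\zeta-y)$ is locally Lipschitz in the arc length $s$ of $\zeta$. Since $\zeta'=-i\nu_\zeta$, its derivative at regular $\zeta$ is
$$\frac d{ds}\arg(\zeta-y)=\mathrm{Im}\frac{\zeta'}{\zeta-y}=\mathrm{Re}\frac{\nu_\zeta}{y-\zeta}=\frac{D_\zeta(y)}{|y-\zeta|^2}\ge0.\tag{5}$$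
So it is nondecreasing. If $y\in\mathrm{int}\,K$, its total variation over $\partial K$ is $2\pi$. If $y\in\partial K$, its total variation over $\partial K\setminus\{y\}$ is at most $\pi$, since $K$ lies in a half-plane bounded by a line through $y$.

**Lemma 4.** For $y\in\mathrm{int}\,K$, as measures on $\partial K$,
$$d\omega_y(\zeta)\le\hat P(y,\zeta)|d\zeta|,\qquad\hat P(y,\zeta)=\frac1\pi\frac{D_\zeta(y)}{|y-\zeta|^2}\le\frac1{\pi|y-\zeta|}.\tag{6}$$

Example. At the center of a disc of radius $R$, $\hat P=\frac1{\pi R}$, twice the density $\frac1{2\pi R}$ of $\omega_y$.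

*Proof.* Let $h\ge0$ be continuous on $\partial K$ and $u(y)=\int h\hat P(y,\zeta)|d\zeta|$. By (5), $\hat P(y,\zeta)=\frac1\pi\mathrm{Re}\frac{\nu_\zeta}{y-\zeta}$ is harmonic in $y$, so $u$ is harmonic in $\mathrm{int}\,K$; and $u(y)=\frac1\pi\int h(\zeta)\,d_\zeta\arg(\zeta-y)$. Let $y\to\zeta_0\in\partial K$ and let $I\ni\zeta_0$ be a small open arc of $\partial K$. The complement of $I$ stays away from $\zeta_0$, so the angle it subtends at $y$ tends to the angle it subtends at $\zeta_0$, which is $\le\pi$. The total angle at $y$ is $2\pi$, so $I$ subtends at least $\pi-o(1)$. Thus $\liminf_{y\to\zeta_0}u\ge\inf_Ih$ for every such $I$, and hence $\liminf u\ge h(\zeta_0)$. As $\int h\,d\omega_y\to h(\zeta_0)$, the minimum principle applied to $u-\int h\,d\omega_y$ gives $\int h\,d\omega_y\le u(y)$. Both sides of (6) are finite Borel measures, so the inequality for continuous $h\ge0$ gives it for Borel sets. $\square$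

## 7. Bad points, tilted chords, and the growth of $|p|$ along them

**Definition 5 (bad, good).** $B$ is the set of regular $z\in\partial K$ with $|p'(z)|<\varepsilon wn|p(z)|$, and $G=\partial K\setminus B$. Both are Borel, and $|p'|\ge\varepsilon wn|p|$ on $G$ except at countably many points.

**Step 1: coordinates at a bad point.** We need to know on which side of the normal the bulk of $K$ lies, in order to tilt away from it, and the choice has to be measurable in $z$. For a unit vector $\nu=e^{i\theta}$ let $W(\nu)$ be the point of the face $\{v\in K:\langle v,\nu\rangle=\max_K\langle\cdot,\nu\rangle\}$ with the largest $\langle v,i\nu\rangle$. With the support function $S(\theta)=\max_K\langle\cdot,e^{i\theta}\rangle$, which is Lipschitz,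
$$W(e^{i\theta})=e^{i\theta}\big(S(\theta)+iS'_+(\theta)\big).$$
Indeed, let $m$ be the maximum of $\langle\cdot,ie^{i\theta}\rangle$ on the face. For $h>0$ we have $S(\theta+h)\ge S(\theta)\cos h+m\sin h$. If $v_h$ attains $S(\theta+h)$, then $S(\theta+h)\le S(\theta)\cos h+\langle v_h,ie^{i\theta}\rangle\sin h$, and as $h\to0$ the limit points of $v_h$ lie in the face, so $\limsup\langle v_h,ie^{i\theta}\rangle\le m$. Hence $S'_+(\theta)=m$. As a limit of difference quotients, $S'_+$ is Borel, and so is $W$.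

For $z\in B$ put $W=W(\nu_z)$. Then $D_z(W)=\max_KD_z\ge w$, since this is a distance between parallel supporting lines. Let $\sigma(z)=1$ if $\langle W-z,-i\nu_z\rangle\ge0$ and $\sigma(z)=-1$ otherwise. Use the coordinates $\xi(v)=\sigma\langle v-z,-i\nu_z\rangle$, $D(v)=D_z(v)$. That is, after a rotation, a translation and possibly a reflection,
$$z=0,\quad\ell_z=\mathbb R,\quad K\subset\{\mathrm{Im}\ge0\},\quad v=\xi+iD,\quad\xi(W)\ge0.$$
Write $v_j=\xi_j+iD_j$ for the zeros. Since $p(z)\ne0$, $0<|v_j|\le1$. As $|p'/p|(z)=\big|\sum_j(\xi_j-iD_j)/|v_j|^2\big|$, badness gives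
$$\Big|\sum_j\frac{\xi_j}{|v_j|^2}\Big|\le\varepsilon wn,\qquad\sum_j\frac{D_j}{|v_j|^2}\le\varepsilon wn.\tag{7}$$

**Step 2: the tilted chords.** For $\tau\in T$ let, in these coordinates,
$$u_\tau=-\sin\tau+i\cos\tau,\quad\rho_\tau=\max\{t\ge0:tu_\tau\in K\},\quad\zeta_\tau=\rho_\tau u_\tau\in\partial K,\quad\lambda_\tau(v)=-(\xi\cos\tau+D\sin\tau).$$
So $\lambda_\tau$ is the signed distance to the line $\mathbb Ru_\tau$, positive to the left of the ray, and $\lambda_\tau(W)<0$.

Example. In the rectangle of Section 3 (unscaled, with any small $\tau>0$) and $z=0$: $W=-\frac12+ih$, so $\sigma=-1$ and $\xi=-x$. In the original plane the rays tilt to the right, $\rho_\tau=h/\cos\tau$, and $\zeta_\tau=h\tan\tau+ih$ is a good point of the top side.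

*Measurability.* In the original plane $u_\tau(z)=\nu_ze^{i\sigma(z)\tau}$ is Borel in $(z,\tau)\in B\times T$. The function $(z,u)\mapsto\max\{t\ge0:z+tu\in K\}$ is upper semicontinuous since $K$ is compact. So $\rho_\tau(z)$ and $\zeta_\tau(z)$ are Borel in $(z,\tau)$, and all sets of $z$ defined below are Borel.

**Lemma 5 (geometry of the chords).** Let $z\in B$.
(a) $\rho_\tau\ge w\lambda_\tau(v)$ for all $v\in K$, $\tau\in T$.
(b) $\rho_\tau>0$ for all $\tau\in T$, and $tu_\tau\in\mathrm{int}\,K$ for $0<t<\rho_\tau$.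
(c) If $\tau_1<\tau_2$ in $T$, then $\rho_{\tau_1}\cos\tau_1\ge\rho_{\tau_2}\cos\tau_2$.
(d) For $v\in K$ and $t\in[\rho_\tau/4,\rho_\tau]$: $|v-tu_\tau|^2-|v|^2\ge\frac12t^2+2t\xi_+\sin\tau-3tD$, where $\xi_+=\max(\xi,0)$.

*Proof.* (a) This says that points on the near side cannot be farther than $\rho_\tau/w$ from the ray. Let $\lambda=\lambda_\tau(v)>0$ (otherwise there is nothing to prove) and $\mu=-\lambda_\tau(W)>0$. The segment $[v,W]\subset K$ meets $\mathbb Ru_\tau$ at $y=\frac{\mu v+\lambda W}{\lambda+\mu}$, and $D(y)=\frac{\mu D(v)+\lambda D(W)}{\lambda+\mu}\ge\lambda w$, because $D(W)\ge w$ and $\lambda+\mu\le|v-W|\le1$. So $y=tu_\tau$ with $t\ge D(y)\ge\lambda w$, and $\rho_\tau\ge t$.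

(b) Zeros with $D_j\ge|v_j|/2$ satisfy $\sum1/|v_j|\le2\varepsilon wn$ by (7). As $1/|v_j|\ge1$, there are at most $2\varepsilon wn$ of them. Suppose $\rho_\tau=0$. By (a), $\lambda_\tau\le0$ on $K$. A zero with $D_j<|v_j|/2$ has $|\xi_j|\ge\frac{\sqrt3}2|v_j|$, and $\xi_j<0$ would give $\lambda_\tau(v_j)=|\xi_j|\cos\tau-D_j\sin\tau>0$. So $\xi_j>0$, and
$$\sum_j\frac{\xi_j}{|v_j|^2}\ge0.86(n-2\varepsilon wn)-2\varepsilon wn>\varepsilon wn,$$
contradicting (7). For the second claim, suppose an inner point of $[0,\zeta_\tau]$ lies in $\partial K$. A supporting line there contains the whole segment, so it supports $K$ at $z$ and equals $\ell_z$ by regularity. This is impossible, as $u_\tau$ is not parallel to $\ell_z$.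

(c) We have $\rho_{\tau_2}>0$ and $\lambda_{\tau_1}(\zeta_{\tau_2})=\rho_{\tau_2}\sin(\tau_2-\tau_1)>0>\lambda_{\tau_1}(W)$. So $[\zeta_{\tau_2},W]$ meets $\mathbb Ru_{\tau_1}$ at a point of $K$ with $D\ge\min(D(\zeta_{\tau_2}),D(W))=D(\zeta_{\tau_2})=\rho_{\tau_2}\cos\tau_2$. This point is $tu_{\tau_1}$ with $t\le\rho_{\tau_1}$, so $\rho_{\tau_1}\cos\tau_1\ge\rho_{\tau_2}\cos\tau_2$.

(d) The left side equals $t^2+2t\xi\sin\tau-2tD\cos\tau$, so the claim is clear if $\xi\ge0$. If $\xi<0$, (a) gives $|\xi|\cos\tau\le\rho_\tau/w+D\sin\tau$. Since $\tan\tau\le0.0201w$ and $\rho_\tau\le4t$,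
$$|\xi|\sin\tau\le\tan\tau\Big(\frac{\rho_\tau}w+D\sin\tau\Big)\le0.0201\rho_\tau+0.0005D\le0.081t+0.0005D.$$
The left side is then at least $t^2-0.162t^2-0.001tD-2tD\ge\frac12t^2-3tD$. $\square$

**Lemma 6 (growth).** Let $z\in B$, $\tau\in T$, $\rho=\rho_\tau$, $t\in[\rho/4,\rho]$. Call $v_j$ *tame* if $D_j/|v_j|^2\le\frac1{6\rho}$. There are at most $6\rho\varepsilon wn$ non-tame zeros, each with $|v_j|<6\rho$. With $g_j=\big(\frac12t^2+2t(\xi_j)_+\sin\tau\big)/|v_j|^2\ge0$,
$$\sum_{\rm tame}\log\frac{|v_j-tu_\tau|}{|v_j|}\ge\frac12\sum_{\rm tame}\log(1+g_j)-3t\varepsilon wn,\qquad\frac12\sum_{\rm tame}\log(1+g_j)\ge0.15\,\kappa\rho wn.\tag{8}$$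

*Proof.* The count follows from (7). A non-tame zero has $|v_j|^2<6\rho D_j\le6\rho|v_j|$. For the first inequality, let $v_j$ be tame and $l_j=3tD_j/|v_j|^2\in[0,\frac12]$. By Lemma 5(d), $|v_j-tu_\tau|^2/|v_j|^2\ge1+g_j-l_j\ge(1+g_j)(1-l_j)$, and $\log(1-l)\ge-2l$ on $[0,\frac12]$ by concavity. Take half the logarithm, sum, and use $\sum l_j\le3t\varepsilon wn$ from (7).

For the second inequality, zeros with $D_j\ge|v_j|/2$ number at most $2\varepsilon wn$ (see the proof of Lemma 5(b)). So at least $(1-8\varepsilon)n$ zeros are tame with $D_j<|v_j|/2$ and $|\xi_j|\ge\frac{\sqrt3}2|v_j|$. For these: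

- If $\xi_j>0$, the linear term gives $g_j\ge2\cdot\frac\rho4\cdot0.866\cdot0.999\,\kappa w/|v_j|\ge0.4\kappa\rho w$.
- If $\xi_j<0$, then $D_j\le0.58|\xi_j|$, so $\lambda_\tau(v_j)=|\xi_j|\cos\tau-D_j\sin\tau\ge0.98|\xi_j|$. By Lemma 5(a), $\rho\ge0.98w|\xi_j|\ge0.84w|v_j|$. The quadratic term gives $g_j\ge\frac{\rho^2}{32|v_j|^2}\ge0.026\frac{\rho w}{|v_j|}\ge0.4\kappa\rho w$.

Since $0.4\kappa\rho w\le0.004$, $\log(1+g_j)\ge0.39\kappa\rho w$. The half-sum is at least $\frac12(1-8\varepsilon)n\cdot0.39\kappa\rho w\ge0.15\kappa\rho wn$. $\square$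

## 8. Long chords: averaging along the chord and transfer by harmonic measure

Let $B_c=\{z\in B:\rho_{\tau_0}(z)wn>N\}$. For $z\in B_c$ write $\rho=\rho_{\tau_0}(z)$, $u=u_{\tau_0}(z)$, and put $h=|p|^q$. Only the single tilt $\tau_0$ is used here, since the gain will be large enough to sum.

**Step 1: growth in the mean.** Non-tame zeros can spoil single points of the chord but not averages. Average over $t\in[\frac\rho4,\frac\rho2]$. For a non-tame $v_j$ (in the coordinates $z=0$), with $t_0=\langle v_j,u\rangle$, the mean of $\log|v_j-tu|\ge\log|t-t_0|$ over this interval of length $\frac\rho4$ is at least $\log\frac\rho8-1$, and $\log|v_j|\le\log6\rho$. So the mean of $\log(|v_j-tu|/|v_j|)$ is at least $-\log48-1\ge-5$. There are at most $6\rho\varepsilon wn$ such zeros. With (8), the mean of $\log|p(z+tu)/p(z)|$ is at least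
$$0.15\kappa\rho wn-3\varepsilon\rho wn-30\varepsilon\rho wn\ge0.1\kappa\rho wn.$$
By Jensen's inequality applied to $\exp(q\,\cdot)$,
$$h(z)\le e^{-0.1\kappa q\rho wn}\,\frac4\rho\int_{\rho/4}^{\rho/2}h(z+tu)\,dt.\tag{9}$$

**Step 2: transfer to the boundary.** The mean in (9) is over interior points and must be bounded by boundary values, with a kernel that decays fast enough to be integrated in $z$. We claim
$$\frac4\rho\int_{\rho/4}^{\rho/2}h(z+tu)\,dt\le\int_{|\zeta-z|\le4\rho}\frac{36}\rho h(\zeta)|d\zeta|+\int_{|\zeta-z|>4\rho}\frac{4\rho}{|\zeta-z|^2}h(\zeta)|d\zeta|.\tag{10}$$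
By Lemma 5(b) the points $z+tu$ are interior, and by subharmonicity $h\le\sum_{k\ge0}H_k$ in $\mathrm{int}\,K$, where $H_k(y)=\int_{A_k}h\,d\omega_y$, $A_0=\{\zeta\in\partial K:|\zeta-z|\le4\rho\}$ and $A_k=\{\zeta\in\partial K:2^{k-1}4\rho<|\zeta-z|\le2^k4\rho\}$ for $k\ge1$.

*The near part, $k=0$.* By (6) and Tonelli it suffices to show that $\frac4\rho\int_{\rho/4}^{\rho/2}\hat P(z+tu,\zeta)\,dt\le\frac{36}\rho$ for regular $\zeta$. Take $z=0$, let $t_0=\langle\zeta,u\rangle$, let $s$ be the distance of $\zeta$ from $\mathbb Ru$, and let $b(t)=D_\zeta(tu)$, which is affine in $t$ and $\ge0$ on $[0,\rho]$.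

- If $t_0\notin[\frac\rho8,\frac{3\rho}4]$, then $|tu-\zeta|\ge\frac\rho8$ for $t\in[\frac\rho4,\frac\rho2]$, so $\hat P\le\frac8{\pi\rho}$, and the mean is at most $\frac8{\pi\rho}\le\frac{36}\rho$.
- If $t_0\in[\frac\rho8,\frac{3\rho}4]$, then $s>0$, since otherwise $\zeta=t_0u$ would be interior by Lemma 5(b). We have $b(t_0)\le|t_0u-\zeta|=s$. From $b(0)\ge0$ the slope is at most $\frac{s}{\rho/8}$, and from $b(\rho)\ge0$ it is at least $-\frac s{\rho/4}$; so $|b'|\le8s/\rho$ and $b\le9s$ on $[0,\rho]$. Hence $\int_{\rho/4}^{\rho/2}\hat P\,dt\le\frac1\pi\int_{\mathbb R}\frac{9s}{s^2+(t-t_0)^2}\,dt=9$.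

*The far part, $k\ge1$.* Lemma 4 alone gives a kernel of the order $|\zeta-z|^{-1}$. We gain the missing factor $\rho/|\zeta-z|$ from the fact that $H_k$ vanishes on $\partial K$ near $z$. Let $r_k=2^k\rho$, so $2r_k<|\zeta-z|\le4r_k$ on $A_k$. For $y\in\mathrm{int}\,K$ with $|y-z|\le r_k$ and $\zeta\in A_k$ we have $|y-\zeta|\ge\frac12|\zeta-z|$ and $\hat P(y,\zeta)\le\frac2{\pi|\zeta-z|}$. Hence
$$H_k(y)\le m_k:=\frac2\pi\int_{A_k}\frac h{|\zeta-z|}|d\zeta|\qquad(|y-z|\le r_k).$$
Also $H_k\to0$ at the points of $\partial K$ at distance $\le r_k$ from $z$, because the boundary data $h1_{A_k}$ vanish near them. Now use the coordinates at $z$. In the half-disc $\{D>0,|y|<r_k\}$ let $\alpha(y)$ be the angle subtended at $y$ by $[-r_k,r_k]$. The function $\frac2\pi(\pi-\alpha)$ is harmonic and nonnegative, extends continuously by $1$ to the open semicircle (Thales) and by $0$ to the open diameter. Since $\pi-\alpha$ is the sum of the two base angles, for $|y|\le r_k/2$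
$$\tfrac2\pi(\pi-\alpha)=\tfrac2\pi\Big(\arctan\tfrac D{r_k-\xi}+\arctan\tfrac D{r_k+\xi}\Big)\le\tfrac2\pi\cdot\tfrac{4D}{r_k}\le\tfrac8\pi\tfrac{|y|}{r_k}.$$
Compare $H_k$ with $m_k\frac2\pi(\pi-\alpha)$ in $\mathrm{int}\,K\cap\{|y-z|<r_k\}$, which lies in the half-disc. At boundary points lying in $\partial K$ we have $\lim H_k=0$ while the other function is $\ge0$. The remaining boundary points lie in $\mathrm{int}\,K$, so on the open semicircle, where $H_k\le m_k$ and the other function is $m_k$. By the minimum principle for the difference, for $t\le\rho/2\le r_k/2$,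
$$H_k(z+tu)\le m_k\cdot\frac8\pi\cdot\frac{\rho/2}{r_k}\le\frac{32\rho}{\pi^2}\int_{A_k}\frac h{|\zeta-z|^2}|d\zeta|,$$
using $\frac1{r_k}\le\frac4{|\zeta-z|}$ on $A_k$. Since $32/\pi^2<4$, summing over $k\ge1$ proves (10).

**Step 3: integration over $B_c$.** We insert (10) in (9) and interchange integrals. Since $q\ge1$,
$$\int_{B_c}|p|^q|dz|\le\int_{\partial K}|p(\zeta)|^qI(\zeta)|d\zeta|,$$
where $I(\zeta)$ is the integral over $z\in B_c$ of $e^{-0.1\kappa\rho(z)wn}$ times the kernel of (10). Put $a_j=2^jN/(wn)$, and consider the $z$ with $\rho(z)\in[a_j,2a_j)$, $j\ge0$; these exhaust $B_c$. The near kernel is at most $36/a_j$ and lives on $|z-\zeta|\le8a_j$, so by (3) it contributes at most $\frac{36}{a_j}\cdot2\pi\cdot8a_j=576\pi$. For the far kernel, dyadic annuli and (3) give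
$$\int_{|z-\zeta|>R}\frac{|dz|}{|z-\zeta|^2}\le\sum_{i\ge0}\frac{2\pi\cdot2^{i+1}R}{(2^iR)^2}=\frac{8\pi}R,$$
so with $R=4a_j$ it contributes at most $8a_j\cdot\frac{8\pi}{4a_j}=16\pi$. Hence $I(\zeta)\le592\pi\sum_{j\ge0}e^{-0.1\kappa N2^j}\le\frac18$, because $0.1\kappa N>4000$. Thus
$$\int_{B_c}|p|^q|dz|\le\tfrac18\|p\|_q^q.\tag{11}$$

## 9. Short chords: what a chord with two bad ends forces on the zeros

Let $z\in B\setminus(B_0\cup B_c)$. By Lemma 5(c), $\rho_\tau\le\rho_{\tau_0}\cos\tau_0/\cos\tau\le2\rho_{\tau_0}$, so $\rho_\tau wn\le2N$ for all $\tau\in T$. The number of non-tame zeros for $\rho=\rho_\tau$ is at most $6\rho_\tau\varepsilon wn\le12\varepsilon N=\frac12$. So there are none: all zeros are tame. Then (8) with $t=\rho_\tau$ controls the endpoint itself, and since $0.15\kappa\ge3\varepsilon$,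
$$|p(\zeta_\tau)|\ge|p(z)|\qquad(\tau\in T).\tag{12}$$
Put $T'=[\tau_0,\frac32\tau_0]$ and $T''=[\frac32\tau_0,2\tau_0]$. Let $B_1$ be the set of $z\in B\setminus(B_0\cup B_c)$ with $\zeta_\tau\in G$ for a.e. $\tau\in T''$, and let $B_2$ be the rest of $B\setminus(B_0\cup B_c)$. Both are Borel by Tonelli: $z\in B_1$ means $\int_{T''}1_B(\zeta_\tau(z))\,d\tau=0$. For $z\in B_1$, (12) compares $z$ with good points. For $z\in B_2$ some $\tau\in T''$ has $\zeta_\tau\in B$, and we need a real gain. We use the tilts in $T''$ to detect a bad end and those in $T'$ to exploit it.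

**Lemma 7.** If $z\in B_2$, then $|p(\zeta_{\tau'})|\ge\Lambda|p(z)|$ for all $\tau'\in T'$, where $\Lambda=e^{0.002/\varepsilon}$.

*Proof.* Let $\tau\in T''$ with $\zeta=\zeta_\tau\in B$, $\rho=\rho_\tau$, $u=u_\tau$, and let $L=D_z+D_\zeta$, which is affine and $\ge0$ on $K$. Apply the second part of (7) at both bad points $z$ and $\zeta$, and use that all distances are at most $1$:
$$\sum_j\Big(\frac{D_z(v_j)}{|v_j-z|^2}+\frac{D_\zeta(v_j)}{|v_j-\zeta|^2}\Big)\le2\varepsilon wn,\qquad\text{in particular}\quad\sum_jL(v_j)\le2\varepsilon wn.\tag{13}$$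

**Step 1: the two supporting lines meet, and $L$ controls the distance to the intersection.** Let $\psi\in[0,\pi]$ be the angle between $\nu_z$ and $\nu_\zeta$. Since $D_\zeta(z)=-\rho\langle u,\nu_\zeta\rangle\ge0$, the angle between $u$ and $\nu_\zeta$ is at least $\frac\pi2$; the angle between $u$ and $\nu_z$ is $\tau$. So $\psi\ge\frac\pi2-\tau$. Next, $|\nabla L|=|\nu_z+\nu_\zeta|=2\cos\frac\psi2$. If this were $\le\frac w2$, then $L\ge L(W)-\frac w2\ge w-\frac w2=\frac w2$ on $K$, so $\sum L(v_j)\ge\frac{wn}2$, contradicting (13). So $\cos\frac\psi2>\frac w4$, and since $\frac\psi2\ge\frac\pi4-0.01$,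
$$\sin\psi=2\sin\tfrac\psi2\cos\tfrac\psi2>2\sin(\tfrac\pi4-0.01)\tfrac w4\ge\tfrac w3.$$
In particular $\ell_z$ and $\ell_\zeta$ meet in exactly one point $V$. For $v\in K$ put $\alpha=D_z(v)=\langle v-V,\nu_z\rangle\ge0$ and $\beta=D_\zeta(v)=\langle v-V,\nu_\zeta\rangle\ge0$. If $b$ is the component of $v-V$ orthogonal to $\nu_z$, with suitable sign, then $\beta=\alpha\cos\psi+b\sin\psi$, so
$$|v-V|^2\sin^2\psi=\alpha^2\sin^2\psi+(\beta-\alpha\cos\psi)^2=\alpha^2+\beta^2-2\alpha\beta\cos\psi\le(\alpha+\beta)^2.$$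
Therefore
$$L(v)\ge\tfrac w3|v-V|\qquad(v\in K),\tag{14}$$
and by (13) $\sum_j|v_j-V|\le6\varepsilon n$.

**Step 2: a cluster.** Put $\eta=3\sqrt\varepsilon$ and $O=\{j:|v_j-V|>\eta\}$. Then $\#O\le6\varepsilon n/\eta=2\sqrt\varepsilon n$. The other zeros form the cluster. Let $l=|z-V|$.

**Step 3: the cluster is not near $z$.** Suppose $l\le5\eta$. Then $|v_j-z|\le6\eta=0.0018$ for cluster zeros, so $|p(z)|\le(0.0018)^{(1-2\sqrt\varepsilon)n}\le e^{-6n}\le e^{-n}\|p\|_\infty$ by Lemma 3. That is $z\in B_0$, a contradiction. So $l>5\eta$.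

**Step 4: some zero is close to $z$ but far from $V$.** The cluster pulls $z$ strongly in one tangential direction, and by badness something must balance it. In the coordinates at $z=0$, $V=\pm l$. For cluster zeros $|v_j-V|\le\eta<\frac l5$, so $\xi_j$ has the sign of $V$, $|\xi_j|\ge0.8l$, $|v_j|\le1.2l$, and $|\xi_j|/|v_j|^2\ge0.555/l$. The cluster is nonempty, so $l\le1+\eta\le1.25$. By the first part of (7),
$$\sum_O\frac1{|v_j|}\ge\Big|\sum_O\frac{\xi_j}{|v_j|^2}\Big|\ge(1-2\sqrt\varepsilon)\frac{0.555n}l-\varepsilon wn\ge\frac{0.4n}l.$$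
Zeros in $O$ with $|v_j|\ge\frac l2$ contribute at most $\frac2l\cdot2\sqrt\varepsilon n\le\frac{0.1n}l$.

Consider zeros in $O$ with $\rho\le|v_j|<\frac l2$. Then $|v_j-V|\ge\frac l2$, so $L(v_j)\ge\frac{wl}6$ by (14), and $|v_j-\zeta|\le|v_j|+\rho\le2|v_j|$. Their terms in (13) are at least $\frac{L(v_j)}{4|v_j|^2}\ge\frac{wl}{24|v_j|^2}$, so their $\sum\frac1{|v_j|^2}\le\frac{48\varepsilon n}l$. By Cauchy–Schwarz and $l\le1.25$, their
$$\sum\frac1{|v_j|}\le\Big(2\sqrt\varepsilon n\cdot\frac{48\varepsilon n}l\Big)^{1/2}\le11\varepsilon^{3/4}\frac nl\le\frac{0.1n}l.$$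
So some zero $v^*$ with index in $O$ has $|v^*|<\min(\rho,\frac l2)$.

**Step 5: the chord is not too short.** For this zero $|v^*-V|\ge\frac l2$, so $L(v^*)\ge\frac{wl}6$, and $|v^*|,|v^*-\zeta|\le2\rho$. Its term in (13) gives $\frac{wl}{24\rho^2}\le2\varepsilon wn$, i.e.
$$\rho^2\ge\frac l{48\varepsilon n}.\tag{15}$$

**Step 6: the gain.** The quadratic growth over the whole cluster now pays. Let $\tau'\in T'$, so $\tau'\le\tau$, and $\rho'=\rho_{\tau'}$. By Lemma 5(c), $\rho'\ge\rho\cos\tau\ge0.999\rho$. Apply Lemma 6 at $\tau'$ with $t=\rho'$. All zeros are tame, and cluster zeros have, by (15),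
$$g_j\ge\frac{\rho'^2}{2|v_j|^2}\ge\frac{\rho'^2}{2.88l^2}\ge\frac{0.0071}{\varepsilon nl}\ge\frac{0.0056}{\varepsilon n}=:y,$$
where $y\le0.0056$ because $\varepsilon n\ge1$; so $\log(1+y)\ge0.99y$. The other terms $\log(1+g_j)$ are $\ge0$. Using $\rho'wn\le2N$,
$$\log\frac{|p(\zeta_{\tau'})|}{|p(z)|}\ge\tfrac12(1-2\sqrt\varepsilon)n\cdot0.99y-3\rho'\varepsilon wn\ge\frac{0.0027}\varepsilon-\frac14\ge\frac{0.002}\varepsilon.\qquad\square$$

## 10. Bounded overlap of the chord endpoints, and steep points of thin domains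

To integrate (12) and Lemma 7 over $z$, we must bound an average over chord endpoints by an integral over $\partial K$. The average over tilts has the small normalization $|T'|=|T''|=\frac{\kappa w}2$, so a factor $w$ has to be recovered: a given $\zeta$ must be seen only from directions in a set of measure $O(w)$. For thin $K$ this holds if the normals at the points $z$ are nearly vertical. We first dispose of the others.

**Definition 6 (steep point).** Let $w\le w_0$ and choose coordinates $(X,Y)$ with $K\subset\{0\le Y\le w\}$. A regular $z$ is steep if the $X$-component of $\nu_z$ satisfies $|\nu_X|>Mw$.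

Example. For an axis-parallel rectangle of height $w<\frac1{700}$, the open vertical sides consist of steep points, as $|\nu_X|=1$ there; the open horizontal sides have none.

**Lemma 8.** If $w\le w_0$ and $z\in B$ is steep, then $z\in B_0$.

*Proof.* By (7) and $|v_j|\le1$, $\sum_jD_z(z_j)\le\varepsilon wn$, so all but at most $\sqrt\varepsilon n$ zeros have $D_z(z_j)\le\sqrt\varepsilon w$. For these, $D_z(z_j)=(X_j-X_z)\nu_X+(Y_j-Y_z)\nu_Y$ gives $|(X_j-X_z)\nu_X|\le\sqrt\varepsilon w+w\le2w$, so $|z_j-z|\le\frac2M+w\le\frac3M$. Thus $|p(z)|\le(3/700)^{(1-\sqrt\varepsilon)n}\le e^{-5.4n}\le e^{-n}\|p\|_\infty$ by Lemma 3. $\square$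

**Lemma 9 (overlap).** Let $B'$ be a Borel subset of $B\setminus(B_0\cup B_c)$, $T^*\in\{T',T''\}$, and $F\ge0$ Borel on $\partial K$. Then
$$\int_{B'}\frac1{|T^*|}\int_{T^*}F(\zeta_\tau(z))\,d\tau\,|dz|\le10^6\int_{\partial K}F(\zeta)|d\zeta|.$$

*Proof.* Let
$$\mathcal S=\Big\{(z,\zeta):z\in B',\ \zeta\in\partial K\setminus\{z\},\ \frac{\zeta-z}{|\zeta-z|}=u_\tau(z)\text{ for some }\tau\in T^*\Big\},$$
a Borel set because the frame $(\nu_z,\sigma(z))$ is Borel in $z$.

**Step 1: change of variables from $\tau$ to $\zeta$, with $z$ fixed.** Let $\gamma_z=\{\zeta:(z,\zeta)\in\mathcal S\}$. By Lemma 5(b), the only point of $\partial K\setminus\{z\}$ in the direction $u_\tau$ from $z$ is $\zeta_\tau$. So $\gamma_z=\{\zeta_\tau:\tau\in T^*\}$ and $\zeta\mapsto\tau$ is injective on $\gamma_z$. Since $\arg(\zeta-z)$ is continuous and monotone on $\partial K\setminus\{z\}$ by Section 6, $\gamma_z$, the preimage of an interval of directions, is an arc, and on it $\tau$ equals $\pm\arg(\zeta-z)$ plus a constant. By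 Lemma 5(b),(c), $|\zeta_\tau-z|=\rho_\tau\ge\rho_{2\tau_0}\cos2\tau_0>0$. So $\zeta\mapsto\tau$ is a Lipschitz monotone bijection $\gamma_z\to T^*$ whose derivative has modulus $D_\zeta(z)/|z-\zeta|^2\le1/|z-\zeta|$ by (5), and
$$\int_{T^*}F(\zeta_\tau(z))\,d\tau=\int_{\gamma_z}F(\zeta)\frac{D_\zeta(z)}{|z-\zeta|^2}|d\zeta|\le\int_{\gamma_z}\frac{F(\zeta)}{|z-\zeta|}|d\zeta|.$$

**Step 2: integration in $z$, with $\zeta$ fixed.** We turn $\frac{|dz|}{|z-\zeta|}$ into an angle measured at $\zeta$. For $(z,\zeta)\in\mathcal S$ the chord is nearly normal at $z$: $D_z(\zeta)=|z-\zeta|\cos\tau\ge0.99|z-\zeta|$. By Tonelli the left side of the lemma is at most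
$$\frac2{\kappa w}\int_{\partial K}F(\zeta)\frac{\Theta(\zeta)}{0.99}|d\zeta|,\qquad\Theta(\zeta)=\int_{\{z:(z,\zeta)\in\mathcal S\}}\frac{D_z(\zeta)}{|z-\zeta|^2}|dz|.$$
By (5) with the roles exchanged, $\frac{D_z(\zeta)}{|z-\zeta|^2}|dz|=d\beta$, where $\beta(z)=\arg(z-\zeta)$ is continuous and nondecreasing on $\partial K\setminus\{\zeta\}$ with total variation $\le\pi$. Hence, if $E$ is a Borel set of directions containing $\beta(z)$ for all $z$ with $(z,\zeta)\in\mathcal S$, then $\Theta(\zeta)\le\int_{\beta^{-1}(E)}d\beta\le|E|$; also $\Theta(\zeta)\le\pi$.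

- If $w>w_0=\frac1{700}$: $\Theta\le\pi\le2200w$.
- If $w\le w_0$: by Lemma 8, $z\in B'$ is not steep, as $z\notin B_0$. So $\nu_z$ makes an angle $\le\arcsin(Mw)\le\frac\pi2Mw$ with one of the two vertical directions. The direction of $\zeta-z$ is within $2\kappa w$ of $\nu_z$. So we may take for $E$ the directions within $(\frac\pi2M+2\kappa)w$ of $\pm$vertical, and $\Theta\le4(\frac\pi2M+2\kappa)w\le4401w$.

In both cases $\frac2{\kappa w}\cdot\frac\Theta{0.99}=\frac{200}w\cdot\frac\Theta{0.99}\le10^6$. $\square$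

## 11. Summation: proof of Theorem 1

For $z\in B_1$, (12) and the definition of $B_1$ give $|p(z)|^q\le|p(\zeta_\tau)|^q1_G(\zeta_\tau)$ for a.e. $\tau\in T''$. Average over $T''$, integrate over $B_1$, and apply Lemma 9 with $T^*=T''$, $F=|p|^q1_G$:
$$\int_{B_1}|p|^q|dz|\le10^6\int_G|p|^q|dz|.$$
For $z\in B_2$, Lemma 7 gives $|p(z)|^q\le\Lambda^{-q}|p(\zeta_{\tau'})|^q$ for all $\tau'\in T'$. Lemma 9 with $T^*=T'$, $F=|p|^q$ yields
$$\int_{B_2}|p|^q|dz|\le10^6\Lambda^{-q}\|p\|_q^q\le\tfrac18\|p\|_q^q,$$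
because $\Lambda=e^{200000}$. Since $B\subset B_0\cup B_c\cup B_1\cup B_2$, (4) and (11) give
$$\|p\|_q^q=\int_G|p|^q|dz|+\int_B|p|^q|dz|\le(1+10^6)\int_G|p|^q|dz|+\tfrac38\|p\|_q^q.$$
So
$$\int_G|p|^q|dz|\ge\frac5{8(1+10^6)}\|p\|_q^q\ge6\cdot10^{-7}\|p\|_q^q.$$
Up to a countable set, $G$ is the set $\{|p'|\ge10^{-8}wn|p|\}$, so this is the "moreover" statement. Since $|p'|\ge\varepsilon wn|p|$ a.e. on $G$,
$$\|p'\|_q\ge\varepsilon wn(6\cdot10^{-7})^{1/q}\|p\|_q\ge6\cdot10^{-15}\,wn\,\|p\|_q.$$
With Lemma 1 for $n<10^8$, and $q\to\infty$ for $q=\infty$, Theorem 1 is proved, and with it the conjecture. $\blacksquare$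

## 12. Zeros at the two ends of a diameter: proof of Theorem 2

The rectangle suggests the example: put half of the zeros at each end of a diameter. Then $p'/p$ is small near the middle, and we show that the middle carries the norm. We take $C_1=1000$, and $n\ge C_1\frac1{w^2}\log\frac ew$ with $d=1$; in particular $n\ge1000$.

**Step 1: position of $K$.** Let $[-\frac12,\frac12]\subset K$ be a diameter. For $z=x+iy\in K$, $|z\pm\frac12|\le1$. Expanding both, $|z|^2+|x|\le\frac34$, so $|x|\le\frac12$ and $|z|<1$. Let $H=\max_K|y|$. After reflections in the axes (which only replace $p$ by its reflected polynomial), we may assume that it is attained at $x_1+iH$ with $x_1\ge0$. Then $K\subset\{|y|\le H\}$ gives $H\ge\frac w2$. The triangle with vertices $\pm\frac12$, $x_1+iH$ lies in $K$ and has longest side $1$, so its minimal width is its altitude $H$, whence $H\le w$. The segment from $-\frac12$ to $x_1+iH$ crosses $x=0$ at height $H\frac{1/2}{x_1+1/2}\ge\frac H2$, and $0\in K$, so $\frac{iH}2\in K$.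

**Step 2: the polynomial and a lower bound for its norm.** Let $k=\lfloor n/2\rfloor$, $Q=(z^2-\frac14)^k$, and $p=Q$ for $n$ even, $p=Q\cdot(z-\frac12)$ for $n$ odd. We have $|Q(\frac{iH}2)|=(\frac{1+H^2}4)^k$ and $|\frac{iH}2-\frac12|\ge\frac12$, so $\|p\|_\infty\ge\frac12(\frac{1+H^2}4)^k$. Lemma 2 gives $\|p\|_q\ge\|p\|_\infty/(16n^2)$ (trivial for $q=\infty$). Hence
$$\|p\|_q\ge\frac1{32n^2}\Big(\frac{1+H^2}4\Big)^k\ge\frac{4^{-k}}{32n^2}\Big(1+\frac{w^2}4\Big)^k.\tag{16}$$

**Step 3: the case $w\le\frac1{10}$.** We split $\partial K$ at $|z|=\sqrt5w$. From $|z^2-\frac14|^2=\frac1{16}-\frac{x^2-y^2}2+|z|^4$ and $x^2=|z|^2-y^2$,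
$$|z^2-\tfrac14|^2=\tfrac1{16}+y^2-|z|^2(\tfrac12-|z|^2),$$
and on $K$ we have $|y|\le w$, $|z|^2\le\frac14+w^2\le0.26$.

*Outside, $|z|>\sqrt5w$:* $|z^2-\frac14|^2\le\frac1{16}+w^2-0.24\cdot5w^2\le\frac1{16}$. There $|p'|\le|Q'|+|Q|\le2k4^{1-k}+4^{-k}\le5n4^{-k}$, using $|z|<1$, $|z-\frac12|\le1$. The $L^q$ norm of this part is at most $5\pi n4^{-k}\le16n4^{-k}$.

*Inside, $|z|\le\sqrt5w$:* $|z^2-\frac14|\ge0.2$ and $|z-\frac12|\ge0.27$, so $|p'/p|\le\frac{n\sqrt5w}{0.2}+4\le13nw$, since $nw\ge4$ (indeed $nw\ge1000/w$).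

*Comparison.* By (16), $16n4^{-k}\le nw\|p\|_q$ as soon as $512n^2/w\le(1+\frac{w^2}4)^k$. As $\log(1+a)\ge\frac45a$ for $0\le a\le0.0025$, and $k\ge\frac n3$, we have $(1+\frac{w^2}4)^k\ge e^{kw^2/5}\ge e^{nw^2/15}$. Write $n=sw^{-2}$ with $s\ge C_1\log\frac ew$. We need
$$\log512+2\log s+5\log\tfrac1w\le\tfrac s{15}.$$
Here $s\ge1000$ and $\log\frac1w\le\frac s{1000}$, so it is enough that $\log512+2\log s+\frac s{200}\le\frac s{15}$. At $s=1000$ the left side is below $26$ and the right side above $66$, and for $s\ge1000$ the derivative $\frac2s+\frac1{200}$ of the left side is less than $\frac1{15}$. So the inequality holds, and $\|p'\|_q\le13nw\|p\|_q+nw\|p\|_q=14nw\|p\|_q$.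

**Step 4: the case $w>\frac1{10}$.** We split at $|z^2-\frac14|=\frac18$. Where $|z^2-\frac14|\ge\frac18$, we have $|z-\frac12|\ge\frac18$ because $|z+\frac12|\le1$, so $|p'/p|\le8n+8\le16n\le160nw$. Elsewhere $|p'|\le2k8^{1-k}+8^{-k}\le9n8^{-k}$, with $L^q$ norm at most $9\pi n8^{-k}\le29n8^{-k}$. By (16), $\|p\|_q\ge\frac{4^{-k}}{32n^2}$, so $29n8^{-k}\le n\|p\|_q\le10nw\|p\|_q$ once $928n^2\le2^k$. This holds for $n\ge1000$: with $k\ge\frac n3$ it suffices that $\log928+2\log n\le\frac n3\log2$, where at $n=1000$ the left side is below $21$ and the right side above $230$, and the right side grows faster. So $\|p'\|_q\le170nw\|p\|_q$.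

In both cases $\|p'\|_q\le200\,nw\,\|p\|_q$ for all $q\in[1,\infty]$ with the same $p$, which is Theorem 2. $\blacksquare$
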